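\title{Nonradial solutions of a Liouville equation with weight $|x|^nV(x)$}

\begin{abstract}
We consider the equation $-\Delta\psi=4\pi\beta|x|^nV(x)e^{\psi}$ in the plane, with $\int|x|^nVe^\psi=1$, where $V$ is radial, radially decreasing and decays at infinity. For $n=0$, solutions with $\psi(x)/\log|x|\to-2\beta$ are radial by a theorem of Chanillo and Kiessling. We show that this fails for every $n>0$ and every such $V\not\equiv0$: nonradial solutions exist for all $\beta$ in a left neighborhood of $2k$, for each integer $1\le k<1+n/2$. For $k=1$ they are minimizers of a free energy. At $\beta=2$ a density can concentrate at a maximum point of $|x|^nV$ at no cost, this point is not the origin, and radial densities have strictly larger energy. We also show that solutions exist exactly for $\beta<n+2$, that there is at most one solution for small $\beta$, and that minimizers are radial for $\beta\le1$, where the constant $1$ is sharp.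
\end{abstract}

\section{The symmetry question}\label{sec:intro}

Let $n\ge0$. Let $V\in C(\mathbb R^2)\cap C^1(\mathbb R^2\setminus\{0\})$ be nonnegative, radially symmetric and radially decreasing: $V(x)=V(r)$ is a nonincreasing function of $r=|x|$. We call $V$ \emph{$n$-admissible} if $V\not\equiv0$ and
\begin{itemize}
\item[(V1)] $rV'(r)\in C([0,\infty))$;
\item[(V2)] $\sup_{r\ge0}r^{n+2+\delta}V(r)<\infty$ for some $\delta>0$;
\item[(V3)] for every $c\in(0,n+2)$ there is $r_c>0$ such that $cV(r)+rV'(r)\ge0$ for $r\le r_c$ and $cV(r)+rV'(r)\le0$ for $r\ge r_c$.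
\end{itemize}
Put $w(x)=|x|^nV(x)$. For $\beta>0$ we study functions $\psi\in C^2(\mathbb R^2)$ with
\begin{equation}\label{eq:liouville}
-\Delta\psi=4\pi\beta\,we^{\psi}\quad\text{in }\mathbb R^2,\qquad\int_{\mathbb R^2}we^{\psi}\,dx=1,
\end{equation}
\begin{equation}\label{eq:asym}
\lim_{|x|\to\infty}\frac{\psi(x)}{\log|x|}=-2\beta .
\end{equation}
Throughout, a \emph{solution} is a function $\psi\in C^2(\mathbb R^2)$ that satisfies both \eqref{eq:liouville} and \eqref{eq:asym}. (The case $V\equiv0$ is excluded because \eqref{eq:liouville} then has no solution.)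

The function $\rho=we^\psi$ is a probability density. Since $\Delta\log|x|=2\pi\delta_0$, equation \eqref{eq:liouville} says that $\psi$ differs by a harmonic function from $-2\beta\int\log|x-y|\rho(y)\,dy$. This potential behaves like $-2\beta\log|x|$ at infinity, and \eqref{eq:asym} forces the harmonic function to be constant (Lemma~\ref{lem:repr}). So a solution is a density that is in equilibrium with its own attractive logarithmic potential, and $\beta$ is the strength of the attraction. Since $(r^cV)'=r^{c-1}(cV+rV')$, condition (V3) says that $r^cV(r)$ first increases and then decreases. For $n>0$ and $c=n$ this describes the weight: $w$ vanishes at the origin and is largest on a circle of positive radius.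

Two facts are known. For $n\ge0$ and $n$-admissible $V$, problem \eqref{eq:liouville} has at most one radial solution. For $n=0$ every solution is radial, by a theorem of Chanillo and Kiessling. The question, posed in \cite{Ataei}, is whether every solution is radial also for $n>0$.

All data are invariant under rotations, and the two facts suggest a positive answer. An explicit family suggests the opposite. Let
\[
\omega(x)=\frac1\pi\,(1+|x|^2)^{-2},\qquad \omega_{a,\lambda}(x)=\lambda^{-2}\,\omega\Big(\frac{x-a}\lambda\Big)\quad(a\in\mathbb R^2,\ \lambda>0).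
\]
These \emph{bubbles} are probability densities. From $\Delta\log(1+|x|^2)=4(1+|x|^2)^{-2}$ we get $-\Delta\log\omega_{a,\lambda}=8\pi\omega_{a,\lambda}$, so $\psi=\log\omega_{a,\lambda}$ satisfies \eqref{eq:liouville} and \eqref{eq:asym} for $\beta=2$ and the constant weight $w\equiv1$, which is not admissible. A small bubble sees any continuous weight as nearly constant. One therefore expects that, for $\beta$ near $2$, the mass may collect in a small bubble at a point where $w$ is largest. For $n=0$ this point is the origin and no symmetry is lost. For $n>0$ it is not. In the same way $k$ bubbles of mass $1/k$ correspond to $\beta/k=2$. The answer to the question is indeed negative, in these ranges of $\beta$.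

\begin{theorem}\label{thm:main}
Let $n>0$ and let $V$ be $n$-admissible. There is $\beta_1<2$ such that for every $\beta\in(\beta_1,2)$ there is a solution $\psi$, with $\psi+2\beta\log(1+|x|)$ bounded, which is not radially symmetric.
\end{theorem}

\begin{theorem}\label{thm:k}
Let $n>0$ and let $V$ be $n$-admissible. For every integer $k$ with $1\le k<1+\frac n2$ there is $\beta_k<2k$ such that for every $\beta\in(\beta_k,2k)$ there is a nonradial solution invariant under rotation by $2\pi/k$.
\end{theorem}

\begin{corollary}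
Let $n\ge0$ and let $V$ be $n$-admissible. All solutions, for all $\beta>0$, are radial if and only if $n=0$.
\end{corollary}

The corollary combines Theorem~\ref{thm:main} with the theorem of Chanillo and Kiessling.

The solutions in Theorem~\ref{thm:main} minimize a free energy. Let $\mathcal P$ be the set of probability densities $\rho$ on $\mathbb R^2$ that vanish almost everywhere on $\{w=0\}$ and satisfy $\int\rho\log(\rho/w)<\infty$, and let $\mathcal P_{\mathrm{rad}}\subset\mathcal P$ consist of the radial ones. For $\rho\in\mathcal P$ put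
\begin{equation}\label{eq:F}
F_\beta(\rho)=\int\rho\log\frac\rho w\,dx+\beta E(\rho),\qquad E(\rho)=\iint\rho(x)\rho(y)\log|x-y|\,dx\,dy,
\end{equation}
and let $e(\beta)=\inf_{\mathcal P}F_\beta$ and $e_{\mathrm{rad}}(\beta)=\inf_{\mathcal P_{\mathrm{rad}}}F_\beta$. Both integrals converge absolutely (Lemma~\ref{lem:P}). The first term favors densities spread out like $w$, the second favors concentrated ones. Formally, a critical point under the constraint $\int\rho=1$ satisfies $\log(\rho/w)+2\beta\int\log|x-y|\rho(y)\,dy=\mathrm{const}$, which is \eqref{eq:liouville} for $\psi=\log(\rho/w)$. A \emph{minimizer of $F_\beta$} is a minimizer over all of $\mathcal P$.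

\begin{theorem}\label{thm:compl}
Let $n>0$ and let $V$ be $n$-admissible.
\begin{itemize}
\item[(a)] If a solution exists then $\beta<n+2$, and a radial solution exists for every $\beta\in(0,n+2)$.
\item[(b)] There is $\beta_0=\beta_0(n,V)>0$ such that for $0<\beta<\beta_0$ there is at most one solution; it is radial.
\item[(c)] Let $\beta_*(n,V)<2$ be the smallest number $\ge0$ such that for all $\beta\in(\beta_*(n,V),2)$ no minimizer of $F_\beta$ is radial. Then $\beta_*(n,V)\ge1$. For $0<\beta\le1$ every minimizer of $F_\beta$ is radial. The constant $1$ is sharp: $\inf_{n,V}\beta_*(n,V)=1$.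
\end{itemize}
\end{theorem}

Since $2k<n+2$, part (a) shows that radial and nonradial solutions coexist in Theorems~\ref{thm:main} and~\ref{thm:k}. We do not determine the exact set of $\beta$ for which nonradial solutions exist. The proofs use neither the uniqueness of radial solutions nor (V3), which we only verify for the functions $V$ that we construct.

To prove Theorem~\ref{thm:main} we show that $e(\beta)<e_{\mathrm{rad}}(\beta)$ for $\beta$ slightly below $2$, and that $F_\beta$ has a minimizer, which yields a solution. A bubble enters only as a test density; we neither need nor prove that minimizers resemble bubbles. Sections~\ref{sec:energy} and~\ref{sec:radial} compute the energy of a small bubble and compare it, by hand, with $e_{\mathrm{rad}}$ for one family of weights. Section~\ref{sec:exist} constructs minimizers, and Section~\ref{sec:break} proves Theorems~\ref{thm:main} and~\ref{thm:k}. Sections~\ref{sec:range} and~\ref{sec:one} prove Theorem~\ref{thm:compl}.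

\section{Entropy, energy and scaling}\label{sec:energy}

From now on $n>0$ and $V$ is $n$-admissible. Integrals without a domain are over $\mathbb R^2$, or over $\mathbb R$ for the variables $t,s$; $C$ denotes constants that may change from line to line. Since $V\not\equiv0$ is nonincreasing, $V(0)>0$. We use the following properties of the weight.
\begin{itemize}
\item[(W1)] $0\le w\le C(1+|x|)^{-2-\delta}$ by (V2), and $w\le V(0)|x|^n$.
\item[(W2)] $w(0)=0$ and $w>0$ in a punctured neighborhood of $0$. Hence $w$ attains its maximum at some $x_0\ne0$; we put $M=\log w(x_0)$.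
\item[(W3)] $w$ is locally H\"older continuous with exponent $\min(1,n)$. Indeed, $w'(r)=r^{n-1}(nV+rV')$, so (V1) gives $|w'(r)|\le Cr^{n-1}$ on bounded intervals, and $|w(r)-w(r')|\le C|r^n-r'^n|\le C|r-r'|^{\min(1,n)}$ there. This is the only use of (V1).
\end{itemize}

Let $a\ge0$ with $0<\int a<\infty$, and let $\rho$ be a probability density that vanishes almost everywhere on $\{a=0\}$. The \emph{relative entropy} is $H(\rho|a)=\int\rho\log(\rho/a)=\int a\,\Phi(\rho/a)$, where $\Phi(\tau)=\tau\log\tau$ and the integral is over $\{a>0\}$. As $\Phi\ge-1/e$, it is well defined in $(-\infty,\infty]$ and $H(\rho|a)\ge-e^{-1}\int a$. As $\Phi$ is convex, $H(\cdot|a)$ is convex. The next lemma holds on any measure space; we use it on the plane and on the circle.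

\begin{lemma}[Gibbs inequality]\label{lem:gibbs}
If $\int a=1$ then $H(\rho|a)\ge0$, with equality only if $\rho=a$ almost everywhere. In general, if $f$ is bounded and $Z=\int ae^f$, then
\begin{equation}\label{eq:gibbsid}
H(\rho|a)-\int f\rho=H(\rho\,|\,ae^f/Z)-\log Z,
\end{equation}
and if $f$ is measurable and bounded below, then $\int f\rho\le H(\rho|a)+\log\int ae^f$.
\end{lemma}

\begin{proof}
The first claim follows by integrating $\Phi(\tau)\ge\tau-1$, which is strict for $\tau\ne1$, at $\tau=\rho/a$ against $a$. Identity \eqref{eq:gibbsid} is $\log(\rho/a)-f=\log(\rho Z/ae^f)-\log Z$ integrated against $\rho$. Together they give the inequality for bounded $f$; apply it to $\min(f,N)$ and let $N\to\infty$ by monotone convergence.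
\end{proof}

\begin{lemma}\label{lem:P}
Let $\rho\in\mathcal P$. Then $\rho\log(\rho/w)$, $\rho\log(1+|x|)$, $\rho\log|x|$, $\rho\log\rho$ and $\rho\log w$ are integrable on $\mathbb R^2$, and $\rho(x)\rho(y)\log|x-y|$ is integrable on $\mathbb R^2\times\mathbb R^2$. Every probability density $\rho\le Cw$ belongs to $\mathcal P$.
\end{lemma}

\begin{proof}
The negative part of $\rho\log(\rho/w)$ is at most $w/e$, so this function is integrable. The Gibbs inequality with $a=w$ and $f=\frac\delta2\log(1+|x|)$ shows that $\rho\log(1+|x|)$ is integrable, since $\int w(1+|x|)^{\delta/2}<\infty$ by (W1). With $f(y)=\log^+(1/|x-y|)$ it gives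
\[
\int\rho(y)\log^+\frac1{|x-y|}\,dy\le H(\rho|w)+\log\Big(\int w+2\pi e^M\Big)\qquad\text{for all }x .
\]
Together with $\log^+|x-y|\le\log(1+|x|)+\log(1+|y|)$ this gives the claim on the double integral and, for $x=0$, the claim on $\rho\log|x|$. Next, $\rho\log\rho\le\rho\log(\rho/w)+M\rho$, and $\Phi\ge-1/e$ applied to $\rho/h$ with $h=(1+|x|)^{-3}$ gives $\rho\log\rho\ge-3\rho\log(1+|x|)-h/e$. So $\rho\log\rho$ is integrable, and then so is $\rho\log w=\rho\log\rho-\rho\log(\rho/w)$. Finally, $\rho\le Cw$ implies $H(\rho|w)\le\log C$.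
\end{proof}

Thus $F_\beta(\rho)$ is finite on $\mathcal P$, it is an affine function of $\beta$ for fixed $\rho$, and
\begin{equation}\label{eq:split}
F_\beta(\rho)=\int\rho\log\rho+\beta E(\rho)-\int\rho\log w .
\end{equation}
The values $\beta=2$ and $\beta=n+2$ come from scaling. For $\rho_{a,\lambda}(x)=\lambda^{-2}\rho((x-a)/\lambda)$ a change of variables gives
\begin{equation}\label{eq:scaling}
\int\rho_{a,\lambda}\log\rho_{a,\lambda}=\int\rho\log\rho-2\log\lambda,\qquad E(\rho_{a,\lambda})=E(\rho)+\log\lambda .
\end{equation}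
Let $\rho$ be uniform on the annulus $\frac12<|x|<1$ and let $\lambda\to0$. At a point $a$ with $w(a)>0$ we get $F_\beta(\rho_{a,\lambda})=(2-\beta)\log(1/\lambda)+O(1)$: concentration is expensive for $\beta<2$, free for $\beta=2$, and makes $e(\beta)=-\infty$ for $\beta>2$. A radial density can concentrate at no point other than the origin. There $\log w=n\log|x|+O(1)$, so $F_\beta(\rho_{0,\lambda})=(n+2-\beta)\log(1/\lambda)+O(1)$. The value $\beta=2$ is critical for the full problem, but not for the radial one, and the proof of Theorem~\ref{thm:main} exploits this difference. By \eqref{eq:scaling}, the functional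
\[
I(\rho)=\int\rho\log\rho+2E(\rho)
\]
is invariant under translations and dilations, and $F_2(\rho)=I(\rho)-\int\rho\log w$.

\section{Radial densities against a small bubble}\label{sec:radial}

For radial densities, dilations become translations in the variable $t=\log r$, and the energy becomes one-dimensional. Let $x=re^{i\theta}$, $y=r'e^{i\theta'}$ with $r\ne r'$, and let $\kappa=\min(r,r')/\max(r,r')<1$. The real part of $\log(1-\zeta)=-\sum_{m\ge1}\zeta^m/m$ at $\zeta=\kappa e^{i(\theta-\theta')}$ gives
\begin{equation}\label{eq:multipole}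
\log|x-y|=\log\max(r,r')-\sum_{m\ge1}\frac{\kappa^m}m\cos m(\theta-\theta'),
\end{equation}
uniformly in the angles. In particular, the mean of $\log|x-y|$ over the circle $|y|=r'$ is $\log\max(|x|,r')$. For a radial probability density $\rho$ let $q(t)=2\pi e^{2t}\rho(e^t)$. This is the probability density of $t=\log|x|$; we call it the \emph{profile} of $\rho$.

\begin{lemma}\label{lem:radial}
Let $\rho$ be a radial probability density such that $\rho\log\rho$, $\rho\log|x|$ and $\rho(x)\rho(y)\log|x-y|$ are integrable, and let $q$ be its profile. For $\beta>0$,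
\begin{align}
\int\rho\log\rho+\beta E(\rho)&=J_\beta(q)-\log2\pi-(2-\beta)\int tq\,dt,\label{eq:logform}\\
J_\beta(q):=\int q\log q\,dt&+\frac\beta2\iint|t-s|\,q(t)q(s)\,dt\,ds\ \ge\ \log\beta-1 .\label{eq:logineq}
\end{align}
In particular $I(\rho)\ge-1-\log\pi$, and $I(\omega)=-1-\log\pi$.
\end{lemma}

\begin{proof}
We have $\log\rho=\log q-2t-\log2\pi$, so $q\log q$ is integrable and $\int\rho\log\rho=\int q\log q-2\int tq-\log2\pi$. Integrating first in the angles, $E(\rho)=\iint\max(t,s)q(t)q(s)$, and $2\max(t,s)=t+s+|t-s|$ gives $E(\rho)=\int tq+\frac12\iint|t-s|q(t)q(s)$. This proves \eqref{eq:logform}.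

For \eqref{eq:logineq} we make the double integral local. Let $Q(\tau)=\int_{-\infty}^\tau q$. The number $|t-s|$ is the measure of the set of $\tau$ with $t\le\tau<s$ or $s\le\tau<t$, so $\frac12\iint|t-s|q(t)q(s)=\int Q(1-Q)\,d\tau$. Put $y=\beta Q(1-Q)$. Where $y>0$, the inequality $\Phi(\tau)\ge\tau-1$ at $\tau=q/y$ reads
\[
q\log q+y\ge q\log y+q,
\]
with equality if $q=y$; where $y=0$ we have $Q\in\{0,1\}$ and $q=0$ almost everywhere. The map $Q$ carries the measure $q\,dt$ to Lebesgue measure on $(0,1)$, and $\int_0^1\log(v(1-v))\,dv=-2$. Therefore $J_\beta(q)\ge\log\beta-2+1$.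

For $\beta=2$ we obtain $I(\rho)\ge\log2-1-\log2\pi=-1-\log\pi$. The bubble $\omega$ is bounded and $O(|x|^{-4})$, so it satisfies the hypotheses. Its profile is $q=2r^2/(1+r^2)^2$ and $Q=r^2/(1+r^2)$, so $q=2Q(1-Q)=y$ and equality holds.
\end{proof}

By Lemma~\ref{lem:P}, Lemma~\ref{lem:radial} applies to every $\rho\in\mathcal P_{\mathrm{rad}}$. Let
\[
L=-1-\log\pi-M .
\]
Since $I(\rho)\ge-1-\log\pi$ and $-\int\rho\log w\ge-M$, we have $e_{\mathrm{rad}}(2)\ge L$. A small bubble at $x_0$ makes both bounds nearly sharp at once.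

\begin{lemma}\label{lem:bubble}
For every $\eta>0$ there is $\rho^*\in\mathcal P$ with $F_2(\rho^*)\le L+\eta$.
\end{lemma}

\begin{proof}
Choose $\epsilon>0$ with $\log w\ge M-\eta/2$ on $B_\epsilon(x_0)$. Since $w$ may vanish far away, we cut off the tail of the bubble. Let $c_R=\int_{B_R}\omega$ and $\omega^R=c_R^{-1}\omega\mathbf 1_{B_R}$, where $B_R=B_R(0)$. Then
\[
I(\omega^R)=c_R^{-1}\int_{B_R}\omega\log\omega-\log c_R+2c_R^{-2}\iint_{B_R\times B_R}\omega(x)\omega(y)\log|x-y|\ \longrightarrow\ I(\omega)
\]
as $R\to\infty$, by dominated convergence. Fix $R$ with $I(\omega^R)\le-1-\log\pi+\eta/2$ and let $\rho^*=(\omega^R)_{x_0,\epsilon/R}$. It is bounded and supported in $B_\epsilon(x_0)$, so $\rho^*\le Cw$ and $\rho^*\in\mathcal P$. By the invariance of $I$, $F_2(\rho^*)=I(\omega^R)-\int\rho^*\log w\le L+\eta$.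
\end{proof}

A radial density cannot make both bounds sharp. The profile of a centered bubble is spread over a range of $t$ whose width does not change under dilation, whereas $\int\rho\log w\approx M$ requires the profile to sit where $w$ is nearly maximal. For the following weights this conflict can be computed.

\begin{example}\label{ex:cosh}
Let $n>2$ and $V=(1+r^{2n})^{-1}$. This function is $n$-admissible: $rV'=-2nr^{2n}V^2$ is continuous, (V2) holds with $\delta=n-2$, and $-rV'/V=2nr^{2n}/(1+r^{2n})$ increases from $0$ to $2n>n+2$, which gives (V3). Here $w(e^t)=1/(2\cosh nt)$. The maximum $\frac12$ is attained on the unit circle, so $L=-1-\log\pi+\log2$, and $-\log w(e^t)\ge n|t|$. Let $0<\beta\le2$ and let $\rho\in\mathcal P_{\mathrm{rad}}$ have profile $q$. By \eqref{eq:split} and \eqref{eq:logform},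
\[
F_\beta(\rho)\ge J_\beta(q)+(n-2+\beta)\int|t|q-\log2\pi .
\]
The triangle inequality gives $\int|t|q\ge\frac12\iint|t-s|q(t)q(s)$, so the first two terms are at least $J_{n-2+2\beta}(q)$. By \eqref{eq:logineq},
\[
e_{\mathrm{rad}}(\beta)\ge\log(n-2+2\beta)-1-\log2\pi .
\]
At $\beta=2$ the right side equals $L+\log\frac{n+2}4>L$. Take $\rho^*$ from Lemma~\ref{lem:bubble} with $\eta<\log\frac{n+2}4$. Both $F_\beta(\rho^*)$ and the lower bound are continuous in $\beta$, so $e(\beta)\le F_\beta(\rho^*)<e_{\mathrm{rad}}(\beta)$ for $\beta$ close to $2$: no minimizer of $F_\beta$ can be radial.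
\end{example}

Two things remain. We need minimizers, and we need the gap $e_{\mathrm{rad}}(\beta)>L+\eta$ near $\beta=2$ for a general weight, where no explicit bound is at hand. Both come from compactness: the first for $\beta<2$, the second from the radial problem at $\beta=2<n+2$.

\section{Minimizers}\label{sec:exist}

The kernel $\log|x-y|$ has no sign and is unbounded both near the diagonal and at infinity. We move its growth at infinity into the reference measure, which leaves a kernel of one sign. For $\beta\ge0$ let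
\[
a_\beta=w\,(1+|x|)^{-2\beta},\qquad K(x,y)=\log\frac{(1+|x|)(1+|y|)}{|x-y|},\qquad U_\rho(x)=\int K(x,y)\rho(y)\,dy .
\]
Then $K\ge0$ because $|x-y|\le|x|+|y|$, and $a_\beta\le C(1+|x|)^{-p}$ with $p=2+\delta+2\beta$. For $\rho\in\mathcal P$ let $\ell(\rho)=\int\rho\log(1+|x|)$. We have $H(\rho|a_\beta)=H(\rho|w)+2\beta\ell(\rho)$ and $\iint K\rho\rho=2\ell(\rho)-E(\rho)$, where $\iint K\rho\sigma$ stands for $\iint K(x,y)\rho(x)\sigma(y)\,dx\,dy$. Hence
\begin{equation}\label{eq:FK}
F_\beta(\rho)=H(\rho|a_\beta)-\beta\iint K\rho\rho .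
\end{equation}
Conversely, a density with $H(\rho|a_\beta)<\infty$ lies in $\mathcal P$, since $a_\beta\le w$. For radial $\rho$, averaging over circles gives $U_\rho(x)=\int\bar K(x,y)\rho(y)\,dy$ with
\[
\bar K(x,y)=\log\frac{(1+|x|)(1+|y|)}{\max(|x|,|y|)}\ge0 .
\]
By the Gibbs inequality, entropy controls $U_\rho$ as soon as the kernel has an exponential moment. The singularity $|x-y|^{-s}$ is integrable for $s<2$; the singularity of the averaged kernel is at the origin only, where the weight helps, and this allows $s<n+2$.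

\begin{lemma}\label{lem:kernel}
Let $\beta\ge0$.
\begin{itemize}
\item[(a)] If $0<s<\min(2,2\beta+\delta)$, then $A_s:=\sup_x\int a_\beta(y)e^{sK(x,y)}\,dy<\infty$.
\item[(b)] If $0<s<\min(n+2,2\beta+\delta)$, then $\bar A_s:=\sup_x\int a_\beta(y)e^{s\bar K(x,y)}\,dy<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From $1+|x|\le(1+|y|)+|x-y|$ we get $e^K\le(1+|y|)+(1+|y|)^2/|x-y|$, so the integrand is at most
\[
C(1+|y|)^{-p+s}+C(1+|y|)^{-p+2s}|x-y|^{-s}.
\]
The first term is integrable because $p-s>2$. Where $|x-y|\ge\frac12(1+|y|)$, the second term is bounded by a multiple of the first. Where $|x-y|<\frac12(1+|y|)$, we have $\frac12(1+|y|)<1+|x|<\frac32(1+|y|)$ and hence $|x-y|<1+|x|$. As $s<2$, the integral over this region is at most $C(1+|x|)^{-p+2s}(1+|x|)^{2-s}\le C$.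

(b) Let $\mu\le|y|\le\mu'$ be the minimum and the maximum of $|x|,|y|$. Then $e^{\bar K}=(1+\mu)(1+1/\mu')\le(1+|y|)^2/|y|$. The function $a_\beta(y)(1+|y|)^{2s}|y|^{-s}$ is $O(|y|^{n-s})$ at $0$ by (W1) and $O(|y|^{-p+s})$ at infinity, with $n-s>-2$ and $-p+s<-2$.
\end{proof}

The Gibbs inequality with $f=sK(x,\cdot)$, truncated on the null set $y=x$, gives for $\rho\in\mathcal P$ and $s$ as in (a)
\begin{equation}\label{eq:Ubound}
0\le U_\rho(x)\le s^{-1}\big(H(\rho|a_\beta)+\log A_s\big)\qquad\text{for all }x .
\end{equation}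
So $U_\rho$ is bounded, and \eqref{eq:FK} with $\iint K\rho\rho\le\sup U_\rho$ yields
\begin{equation}\label{eq:coercive}
F_\beta(\rho)\ge\Big(1-\frac\beta s\Big)H(\rho|a_\beta)-\frac\beta s\log A_s .
\end{equation}
For $\rho\in\mathcal P_{\mathrm{rad}}$ the same holds with $s$ as in (b) and $\bar A_s$ in place of $A_s$. The bound is useful when $s>\beta$, which is possible for $\beta<2$ and, in the radial case, for $\beta<n+2$.

\begin{proposition}\label{prop:exist}
For $0<\beta<2$, $F_\beta$ attains its minimum on $\mathcal P$. For $0<\beta<n+2$, $F_\beta$ attains its minimum on $\mathcal P_{\mathrm{rad}}$.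
\end{proposition}

\begin{proof}
Write $a=a_\beta$. Both classes contain $w/\int w$. Apply \eqref{eq:coercive} with some $s>\beta$. As $H(\rho|a)\ge-e^{-1}\int a$, the functional is bounded below, and $H(\rho_j|a)\le C_0$ along a minimizing sequence $(\rho_j)$.

\emph{A weak limit.} Let $\varphi_j=\rho_j/a$ on $\{a>0\}$. For $T>1$ we have $\log T\int_{\{\varphi_j>T\}}\rho_j\le\int_{\{\varphi_j>T\}}a\Phi(\varphi_j)\le C_0+e^{-1}\int a$, so
\[
\tau(T):=\sup_j\int_{\{\varphi_j>T\}}\rho_j\to0\qquad(T\to\infty).
\]
This says that $(\varphi_j)$ is uniformly integrable for the finite measure $a\,dx$. By the Dunford--Pettis theorem, a uniformly integrable sequence on a finite measure space has a weakly convergent subsequence in $L^1$. So we may assume $\int h\rho_j\to\int h\rho$ for all bounded measurable $h$, where $\rho=a\varphi$ is a probability density. A convex set that is closed in norm is weakly closed. The radial functions form such a set, so $\rho$ is radial in the second case. The sets $\{\varphi\ge0:\int a\Phi(\varphi)\le c\}$ are convex,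 and closed in norm by Fatou's lemma applied to $\Phi+1/e\ge0$ along an almost everywhere convergent subsequence. Hence $H(\rho|a)\le\liminf H(\rho_j|a)$, and $\rho\in\mathcal P$.

\emph{The quadratic term.} It enters \eqref{eq:FK} with a minus sign, so we must exclude a loss in the limit: we need $\limsup\iint K\rho_j\rho_j\le\iint K\rho\rho$. Write $K=K_R+(K-R)^+$ with $K_R=\min(K,R)$. The functions $h_j(x)=\int K_R(x,y)\rho_j(y)\,dy$ take values in $[0,R]$ and converge pointwise to $h(x)=\int K_R(x,y)\rho(y)\,dy$. Splitting according to $\varphi_j\le T$ or $\varphi_j>T$,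
\[
\Big|\int h_j\rho_j-\int h\rho\Big|\le T\int|h_j-h|\,a+R\,\tau(T)+\Big|\int h(\rho_j-\rho)\Big| .
\]
Let $j\to\infty$, using dominated convergence, and then $T\to\infty$: we get $\iint K_R\rho_j\rho_j\to\iint K_R\rho\rho\le\iint K\rho\rho$.

It remains to show that $\iint(K-R)^+\rho_j\rho_j\to0$ as $R\to\infty$, uniformly in $j$. Fix now, in both cases, some $s$ as in Lemma~\ref{lem:kernel}(a); it need not exceed $\beta$. By \eqref{eq:Ubound}, $U_{\rho_j}\le C_1$ for all $j$. Since $\xi^+\le s^{-1}e^{s\xi}$ for real $\xi$, the part of the integral where $\varphi_j(y)\le T$ is at most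
\[
T\sup_x\int(K(x,y)-R)^+a(y)\,dy\le Ts^{-1}e^{-sR}A_s ,
\]
and the part where $\varphi_j(y)>T$ is at most $\int_{\{\varphi_j>T\}}U_{\rho_j}\rho_j\le C_1\tau(T)$, by the symmetry of $K$. Choose first $T$ and then $R$ large. Thus $F_\beta(\rho)\le\liminf F_\beta(\rho_j)$, and $\rho$ is a minimizer.
\end{proof}

To pass from minimizers to solutions we recall a fact on the logarithmic potential $G_\rho(x)=\int\log|x-y|\rho(y)\,dy$. If $\rho$ is bounded with compact support, then $G_\rho\in C^1$ and $\nabla G_\rho(x)=\int\frac{x-y}{|x-y|^2}\rho(y)\,dy$; if $\rho$ is also H\"older continuous, then $G_\rho\in C^2$ and $\Delta G_\rho=2\pi\rho$. The same holds if $|\rho|\le C(1+|x|)^{-2-\delta}$, with local H\"older continuity in the second claim: write $\rho=\chi\rho+(1-\chi)\rho$ with a smooth cutoff $\chi=1$ on $B_{2R}$, and differentiate under the integral to see that the potential of $(1-\chi)\rho$ is harmonic in $B_R$. By the definition of $K$,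
\begin{equation}\label{eq:GU}
G_\rho(x)=\log(1+|x|)+\ell(\rho)-U_\rho(x).
\end{equation}

\begin{proposition}\label{prop:EL}
Let $\beta>0$ and let $\rho$ minimize $F_\beta$ on $\mathcal P$ or on $\mathcal P_{\mathrm{rad}}$. Put $u=2\beta U_\rho$, $Z=\int a_\beta e^u$ and $\psi=u-\log Z-2\beta\log(1+|x|)$. Then $\rho=we^\psi=a_\beta e^u/Z$ almost everywhere, $\psi$ is a solution, and $\psi+2\beta\log(1+|x|)$ is bounded. If $\rho$ is radial, so is $\psi$.
\end{proposition}

\begin{proof}
The entropy is not differentiable in directions that add mass where $\rho$ vanishes. We avoid this by moving toward the density that the equation predicts and using only convexity. The function $u$ is bounded by \eqref{eq:Ubound}, so $\hat\rho=a_\beta e^u/Z\le Cw$ lies in $\mathcal P$; if $\rho$ is radial then $u$, $\psi$ and $\hat\rho$ are radial. Let $\sigma=\hat\rho-\rho$ and $\rho_\epsilon=\rho+\epsilon\sigma$ for $0<\epsilon<1$. Then $\beta\iint K\rho_\epsilon\rho_\epsilon=\beta\iint K\rho\rho+\epsilon\int u\sigma+\epsilon^2\beta\iint K\sigma\sigma$, with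 all terms finite by \eqref{eq:Ubound}. By minimality, convexity of $H$ and \eqref{eq:gibbsid},
\begin{align*}
0\le F_\beta(\rho_\epsilon)-F_\beta(\rho)&\le\epsilon\Big[\Big(H(\hat\rho|a_\beta)-\int u\hat\rho\Big)-\Big(H(\rho|a_\beta)-\int u\rho\Big)\Big]+O(\epsilon^2)\\
&=\epsilon\big[H(\hat\rho|\hat\rho)-H(\rho|\hat\rho)\big]+O(\epsilon^2).
\end{align*}
Hence $H(\rho|\hat\rho)\le0$, and $\rho=\hat\rho=we^\psi$ by Lemma~\ref{lem:gibbs}.

Now $\rho\le Ca_\beta$, and \eqref{eq:GU} gives $\psi=\mathrm{const}-2\beta G_\rho$. So $\psi\in C^1$. By (W3), $\rho=we^\psi$ is locally H\"older continuous, so $\psi\in C^2$ and $-\Delta\psi=4\pi\beta we^\psi$. Finally, $\int we^\psi=1$, and $\psi+2\beta\log(1+|x|)=u-\log Z$ is bounded, which implies \eqref{eq:asym}.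
\end{proof}

\section{Symmetry breaking near $\beta=2k$}\label{sec:break}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Step 1: $e_{\mathrm{rad}}(2)>L$.} Since $2<n+2$, Propositions~\ref{prop:exist} and~\ref{prop:EL} give a minimizer $\rho_2=we^\psi$ of $F_2$ on $\mathcal P_{\mathrm{rad}}$. By Lemma~\ref{lem:radial},
\[
e_{\mathrm{rad}}(2)=I(\rho_2)-\int\rho_2\log w\ge L+\int\rho_2\,(M-\log w).
\]
The last integrand is nonnegative. By (W2) and the continuity of $w$, both $\rho_2>0$ and $\log w<M$ hold in a punctured neighborhood of $0$, so the integral is positive.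

\emph{Step 2: $e_{\mathrm{rad}}$ is continuous on $(0,n+2)$.} It is an infimum, over a class that does not depend on $\beta$, of affine functions of $\beta$, so it is concave. It is finite on $(0,n+2)$ by Proposition~\ref{prop:exist}. A finite concave function on an open interval is continuous.

\emph{Step 3: conclusion.} By Step 1 and Lemma~\ref{lem:bubble} there is $\rho^*\in\mathcal P$ with $F_2(\rho^*)<e_{\mathrm{rad}}(2)$. The function $\beta\mapsto e_{\mathrm{rad}}(\beta)-F_\beta(\rho^*)$ is continuous at the interior point $2$ and positive there. So there is $\beta_1\in(0,2)$ with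
\begin{equation}\label{eq:gap}
e(\beta)\le F_\beta(\rho^*)<e_{\mathrm{rad}}(\beta)\qquad(\beta_1<\beta<2).
\end{equation}
For such $\beta$ let $\rho=we^\psi$ be a minimizer of $F_\beta$, given by Proposition~\ref{prop:exist}. By Proposition~\ref{prop:EL}, $\psi$ is a solution with $\psi+2\beta\log(1+|x|)$ bounded. If $\psi$ were radial, then $\rho\in\mathcal P_{\mathrm{rad}}$ and $e(\beta)=F_\beta(\rho)\ge e_{\mathrm{rad}}(\beta)$, which contradicts \eqref{eq:gap}.
\end{proof}

\begin{remark}
The hypothesis $n>0$ makes $2$ an interior point of $(0,n+2)$ in Steps 1 and 2, and it gives $w(0)=0$ in Step 1. For $n=0$ the weight $w=V$ is largest at $x_0=0$, the densities $\rho^*$ of Lemma~\ref{lem:bubble} are radial for this choice, and $e_{\mathrm{rad}}(2)=L$.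
\end{remark}

For $\beta>2$ we have $e(\beta)=-\infty$, so minimization on $\mathcal P$ cannot reach $\beta$ near $2k$. Instead we pull back a solution by the $k$-to-one map $z\mapsto z^k$, which multiplies $\beta$ by $k$. For $f\in C^2(\mathbb C)$ and holomorphic $\phi$ one has $\Delta(f\circ\phi)=|\phi'|^2(\Delta f)\circ\phi$, and $|\phi'|^2$ is the Jacobian of $\phi$. The factor $|z|^{2k-2}$ that appears uses up part of $|z|^n$; the condition $k<1+\frac n2$ says that a positive power is left.

\begin{proof}[Proof of Theorem~\ref{thm:k}]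
Let $\tilde n=\frac{n+2}k-2>0$ and $\tilde V(\varrho)=\frac1kV(\varrho^{1/k})$. This function is nonnegative, nonzero, nonincreasing, continuous and $C^1$ for $\varrho>0$. With $r=\varrho^{1/k}$ we have $\varrho\tilde V'(\varrho)=k^{-2}rV'(r)$, which gives (V1); $\varrho^{\tilde n+2+\delta/k}\tilde V(\varrho)=\frac1kr^{n+2+\delta}V(r)$, which gives (V2); and $c\tilde V+\varrho\tilde V'=k^{-2}(ckV+rV')(r)$ with $0<ck<n+2$ for $0<c<\tilde n+2$, which gives (V3). So $\tilde V$ is $\tilde n$-admissible.

Theorem~\ref{thm:main} gives $\tilde\beta_1<2$ and, for $\tilde\beta\in(\tilde\beta_1,2)$, a nonradial solution $f$ for the data $(\tilde n,\tilde V,\tilde\beta)$. Put $\beta_k=k\tilde\beta_1$, $\beta=k\tilde\beta$ and $\psi(z)=f(z^k)\in C^2(\mathbb C)$. Since $2k-2+k\tilde n=n$,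
\[
-\Delta\psi(z)=k^2|z|^{2k-2}(-\Delta f)(z^k)=k^2|z|^{2k-2}\cdot4\pi\tilde\beta\,|z|^{k\tilde n}\,\frac1kV(|z|)\,e^{\psi(z)}=4\pi\beta\,w(z)e^{\psi(z)} .
\]
Changing variables on each of $k$ sectors of angle $2\pi/k$ gives $4\pi\beta\int we^\psi=k\int(-\Delta f)=4\pi k\tilde\beta$, so $\int we^\psi=1$. Also $\psi(z)/\log|z|=kf(z^k)/\log|z^k|\to-2k\tilde\beta=-2\beta$. The function $\psi$ is invariant under $z\mapsto e^{2\pi i/k}z$. It is not radial: $z\mapsto z^k$ maps the circle of radius $r$ onto the circle of radius $r^k$, so $f$ would be radial if $\psi$ were.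
\end{proof}

\section{The range of $\beta$ and uniqueness for small $\beta$}\label{sec:range}

Parts (a) and (b) of Theorem~\ref{thm:compl} concern all solutions, so we first show that every solution has the form found for minimizers. This is the only place where \eqref{eq:asym} is used as a hypothesis.

\begin{lemma}\label{lem:repr}
Let $\psi$ be a solution and $\rho=we^\psi$. Then $\rho\in\mathcal P$, $\rho\le C(1+|x|)^{-2-\delta}$, $\psi+2\beta G_\rho$ is constant, and with $u=2\beta U_\rho$ (a bounded nonnegative function) and $Z=\int a_\beta e^u$,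
\begin{equation}\label{eq:repr}
\psi=u-\log Z-2\beta\log(1+|x|),\qquad\rho=a_\beta e^u/Z .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:asym}, $\psi\to-\infty$ at infinity, so $\rho\le Cw$. Hence $\rho\in\mathcal P$, the decay bound follows from (W1), and $U_\rho$ is bounded by \eqref{eq:Ubound}. By (W3), $\rho$ is locally H\"older continuous, so $h=\psi+2\beta G_\rho$ is $C^2$ and harmonic in $\mathbb R^2$. By \eqref{eq:asym} and \eqref{eq:GU}, $h=O(\log|x|)$ at infinity. The gradient estimate $|\nabla h(x)|\le CR^{-1}\sup_{B_R(x)}|h|$ with $R\to\infty$ shows that $h$ is constant. By \eqref{eq:GU}, $\psi=u-2\beta\log(1+|x|)+c$, and $\int we^\psi=1$ gives $c=-\log Z$.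
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Radial solutions for $0<\beta<n+2$ are given by Propositions~\ref{prop:exist} and~\ref{prop:EL}. For the bound we use the identity that expresses stationarity under dilations. Let $\psi$ be a solution and $\rho=r^nVe^\psi$. Off the origin,
\[
\operatorname{div}(x\rho)=(n+2)\rho+r^{n+1}V'(r)e^\psi+\rho\,x\cdot\nabla\psi .
\]
Integrate over $\epsilon<|x|<R$. The boundary terms are at most $2\pi R^2\max_{|x|=R}\rho\le CR^{-\delta}$ and $2\pi\epsilon^2\sup\rho$, so they tend to $0$. For the last term we use $\nabla\psi=-2\beta\nabla G_\rho$ and the bound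
\[
\int\frac{\rho(y)}{|x-y|}\,dy\le\frac C{1+|x|} .
\]
Indeed, the region $|x-y|\ge\frac12(1+|x|)$ contributes at most $2/(1+|x|)$; in the remaining disk $1+|y|\ge\frac12(1+|x|)$, so $\rho(y)\le C(1+|x|)^{-2}$, and the integral of $|x-y|^{-1}$ over the disk is $\pi(1+|x|)$. Hence the double integral below converges absolutely, and exchanging $x$ and $y$ gives
\[
\int\rho\,x\cdot\nabla\psi=-2\beta\iint\rho(x)\rho(y)\frac{x\cdot(x-y)}{|x-y|^2}=-\beta\iint\rho(x)\rho(y)\frac{(x-y)\cdot(x-y)}{|x-y|^2}=-\beta .
\]
Since $V'\le0$, monotone convergence applies to the middle term, and $n+2-\beta=-\int r^{n+1}V'(r)e^\psi\,dx$. The right side is positive, because $V'\le0$ is continuous on $(0,\infty)$ and $V$ decreases from $V(0)>0$ to $0$.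
\end{proof}

For small $\beta$ the interaction is a small perturbation of the strictly convex entropy. To use this we need a bound on $u$ that is small and the same for all solutions.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
\emph{A uniform bound.} Let $s=\min(1,\delta/2)$, $A=\sup_x\int w(y)e^{sK(x,y)}\,dy$ and $z_0=\int w(1+|x|)^{-1}$. Then $A<\infty$ by Lemma~\ref{lem:kernel}(a) with its $\beta$ equal to $0$, and $A\ge\int w>z_0>0$. Let $\beta\le s/4$ and take a solution in the form \eqref{eq:repr}. Since $u\ge0$ and $2\beta\le1$, we have $Z\ge\int a_\beta\ge z_0$, so $H(\rho|a_\beta)=\int u\rho-\log Z\le2\beta\sup U_\rho-\log z_0$. The Gibbs inequality with $a_\beta\le w$ gives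
\[
s\sup U_\rho\le H(\rho|a_\beta)+\log A\le\frac s2\sup U_\rho+\log\frac A{z_0}.
\]
As $\sup U_\rho<\infty$, we obtain $u\le C_1\beta$ with $C_1=4s^{-1}\log(A/z_0)$, which depends on $n$ and $V$ only.

\emph{Uniqueness.} Let $\beta<\beta_0:=\min(s/4,1/(2C_1))$, and let $\rho_i,u_i,Z_i$ $(i=1,2)$ belong to two solutions. Put $\sigma=\rho_1-\rho_2$ and $m=\max(\rho_1,\rho_2)$, and integrate over $\{w>0\}$, where $\rho_1,\rho_2>0$. For $\xi\ge\xi'>0$ we have $\log(\xi/\xi')\ge(\xi-\xi')/\xi$, so $\sigma^2/m\le\sigma\log(\rho_1/\rho_2)$. Since $\log(\rho_1/\rho_2)=u_1-u_2+\mathrm{const}$ and $\int\sigma=0$,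
\[
\int\frac{\sigma^2}m\le\int\sigma\,(u_1-u_2)=2\beta\iint K\sigma\sigma .
\]
The inequality of means gives $|\sigma(x)\sigma(y)|\le\frac12\big[\frac{\sigma(x)^2}{m(x)}m(y)+\frac{\sigma(y)^2}{m(y)}m(x)\big]$. With the symmetry of $K\ge0$ and $m\le\rho_1+\rho_2$,
\[
2\beta\iint K\sigma\sigma\le\int\frac{\sigma(x)^2}{m(x)}\Big(2\beta\int K(x,y)m(y)\,dy\Big)dx\le\sup(u_1+u_2)\int\frac{\sigma^2}m .
\]
Here $\sup(u_1+u_2)\le2C_1\beta<1$ and $\int\sigma^2/m\le\int|\sigma|<\infty$, so $\sigma=0$. Then $u_1=u_2$, $Z_1=Z_2$, and the solutions coincide by \eqref{eq:repr}. Every rotation of a solution is a solution, so the solution is radial.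
\end{proof}

\section{Minimizers and the constant 1}\label{sec:one}

By \eqref{eq:gap}, the set of $\gamma\in[0,2)$ such that no minimizer is radial for any $\beta\in(\gamma,2)$ is not empty. It contains its infimum, so $\beta_*(n,V)<2$ is well defined. To bound it from below we compare a density with its angular mean. Write $\langle\cdot\rangle$ for the mean over $\theta\in[0,2\pi]$.

\begin{lemma}\label{lem:angular}
Let $\bar\rho\in\mathcal P_{\mathrm{rad}}$ have profile $q$. Let $g(t,\theta)\ge0$ be bounded and measurable with $\langle g(t,\cdot)\rangle=1$ for all $t$, and let $g_m(t)=\langle g(t,\theta)e^{-im\theta}\rangle$. Then $\rho(e^{t+i\theta})=\bar\rho(e^t)g(t,\theta)$ belongs to $\mathcal P$, and $F_\beta(\rho)-F_\beta(\bar\rho)=D-\beta N$, where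
\[
D=\int q\,\langle g\log g\rangle\,dt,\qquad N=\iint q(t)q(s)\sum_{m\ge1}\frac{e^{-m|t-s|}}m\operatorname{Re}\big(g_m(t)\overline{g_m(s)}\big)\,dt\,ds .
\]
\end{lemma}

\begin{proof}
We have $\rho\log(\rho/w)=\bar\rho\,g\log g+g\,\bar\rho\log(\bar\rho/w)$. Both terms are integrable, and $\bar\rho\log(\bar\rho/w)$ is radial, so $H(\rho|w)=D+H(\bar\rho|w)$. In $E(\rho)$, which converges absolutely, integrate first in the angles, for $t\ne s$, using \eqref{eq:multipole} with $\kappa=e^{-|t-s|}$. The double mean of $g(t,\theta)g(s,\theta')\cos m(\theta-\theta')$ is $\operatorname{Re}(g_m(t)\overline{g_m(s)})$, and the term $\max(t,s)$ contributes $E(\bar\rho)$. So $E(\rho)=E(\bar\rho)-N$.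
\end{proof}

The first mode already shows where the constant $1$ comes from. Let $g=1+\epsilon\cos\theta$ with $0<\epsilon<1$. Then $g_1=\epsilon/2$, $g_m=0$ for $m\ge2$, and $(1+\xi)\log(1+\xi)=\xi+\xi^2/2+O(\xi^3)$ gives $\langle g\log g\rangle=\epsilon^2/4+O(\epsilon^3)$. Hence
\begin{equation}\label{eq:mode1}
F_\beta(\bar\rho g)-F_\beta(\bar\rho)=\frac{\epsilon^2}4\Big[1-\beta\iint e^{-|t-s|}q(t)q(s)\,dt\,ds\Big]+O(\epsilon^3).
\end{equation}
The double integral is less than $1$, and it is close to $1$ when the mass lies on a thin ring. So this perturbation raises the energy if $\beta\le1$, and for any $\beta>1$ it lowers the energy of a sufficiently thin ring. To treat all modes and all amplitudes we need a sharp lower bound for the entropy on the circle. For $g=1+\epsilon\cos\theta$ its two sides agree to order $\epsilon^2$.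

\begin{lemma}\label{lem:circle}
Let $g\ge0$ be bounded and measurable on the circle with $\langle g\rangle=1$ and Fourier coefficients $g_m$. Then $\langle g\log g\rangle\ge\sum_{m\ge1}|g_m|^2/m$.
\end{lemma}

\begin{proof}
The Lebedev--Milin inequality \cite[\S5.1]{Duren} states that
\[
\sum_{j\ge0}|b_j|^2\le\exp\sum_{m\ge1}m|c_m|^2\qquad\text{if}\quad\sum_{j\ge0}b_jz^j=\exp\sum_{m\ge1}c_mz^m .
\]
We recall the proof. Differentiation gives $jb_j=\sum_{m=1}^jmc_mb_{j-m}$, so $j|b_j|^2\le\sum_{m=1}^jm^2|c_m|^2|b_{j-m}|^2$ by the Cauchy--Schwarz inequality. The coefficients $B_j$ of $\exp\sum m|c_m|^2z^m$ satisfy $jB_j=\sum_{m=1}^jm^2|c_m|^2B_{j-m}$ and $B_0=1=|b_0|^2$. By induction $|b_j|^2\le B_j$; now sum over $j$.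

Take $c_m=g_m/m$. Then $\sum|c_m|<\infty$, because $\sum|g_m|^2<\infty$, so $\phi(z)=\sum c_mz^m$ is continuous on the closed unit disk and $v(\theta)=2\operatorname{Re}\phi(e^{i\theta})$ is bounded. Let $S=\sum_{m\ge1}|g_m|^2/m=\sum m|c_m|^2$. Parseval's identity gives $\langle e^v\rangle=\langle|e^\phi|^2\rangle=\sum|b_j|^2\le e^S$. As $g$ is real, $\langle ge^{im\theta}\rangle=\overline{g_m}$, so $\langle gv\rangle=2\operatorname{Re}\sum c_m\overline{g_m}=2S$. The Gibbs inequality on the circle yields $\langle g\log g\rangle\ge\langle gv\rangle-\log\langle e^v\rangle\ge S$.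
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
\emph{Minimizers are radial for $0<\beta\le1$.} Let $\rho$ be a minimizer. By Proposition~\ref{prop:EL}, $\rho=a_\beta e^u/Z$ with $u$ bounded. Its angular mean $\bar\rho=a_\beta\langle e^u\rangle/Z\le Cw$ lies in $\mathcal P_{\mathrm{rad}}$, and $\rho=\bar\rho g$ with $g=e^u/\langle e^u\rangle$ bounded. Lemma~\ref{lem:angular} applies. Since $\beta\le1$,
\[
\beta N\le\sum_{m\ge1}\frac1m\iint e^{-m|t-s|}q(t)|g_m(t)|\,q(s)|g_m(s)|\,dt\,ds\le\sum_{m\ge1}\frac1m\Big(\int q|g_m|\Big)^2 .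
\]
By the Cauchy--Schwarz inequality for the probability measure $q\,dt$ and by Lemma~\ref{lem:circle},
\[
\sum_{m\ge1}\frac1m\Big(\int q|g_m|\Big)^2\le\int q\sum_{m\ge1}\frac{|g_m|^2}m\,dt\le D<\infty .
\]
Suppose that $\rho$ is not radial. Then $g(t,\cdot)\not\equiv1$ for $t$ in a set of positive $q\,dt$-measure, so $\int q|g_m|>0$ for some $m\ge1$. As $e^{-m|t-s|}<1$ for $t\ne s$, the second inequality in the first display is strict. Hence $F_\beta(\rho)-F_\beta(\bar\rho)=D-\beta N>0$, which contradicts minimality. In particular, for $\beta=1$ a minimizer exists by Proposition~\ref{prop:exist} and is radial, so $1\notin(\beta_*(n,V),2)$, that is, $\beta_*(n,V)\ge1$.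

\emph{Sharpness.} Let $\beta<2$ and let $\bar\rho$ minimize $F_\beta$ on $\mathcal P_{\mathrm{rad}}$, with profile $q$. If
\begin{equation}\label{eq:criterion}
\beta\iint e^{-|t-s|}q(t)q(s)\,dt\,ds>1,
\end{equation}
then \eqref{eq:mode1} gives $e(\beta)<e_{\mathrm{rad}}(\beta)$, and no minimizer is radial. We choose weights that confine $\bar\rho$ to a thin ring. For $n\ge1$ let $V_n=e^{-nr^2/2}$. It is $n$-admissible: it is smooth, decays faster than any power, and $cV_n+rV_n'=(c-nr^2)V_n$. For $w=r^nV_n$,
\[
-\log w(e^t)=\frac n2+n\gamma(t),\qquad\gamma(t)=\frac{e^{2t}}2-t-\frac12 .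
\]
We have $\gamma(0)=\gamma'(0)=0$ and $\gamma''=2e^{2t}$, so $e^{-2}t^2\le\gamma(t)\le e^2t^2$ for $|t|\le1$. For $|t|\ge1$ convexity gives $\gamma(t)\ge|t|\min\gamma(\pm1)\ge e^{-2}|t|$. Thus $\gamma\ge e^{-2}\nu$ with $\nu(t)=\min(t^2,|t|)$. By \eqref{eq:split} and \eqref{eq:logform}, a density in $\mathcal P_{\mathrm{rad}}$ with profile $q$ has
\[
F_\beta=J_\beta(q)-(2-\beta)\int tq+n\int\gamma q+\frac n2-\log2\pi .
\]
Let $1<\beta'\le\beta<2$. For the profile $q$ of $\bar\rho$, \eqref{eq:logineq} gives $J_\beta(q)\ge-1$, and $(2-\beta)\int tq\le\int|t|q\le1+\int\nu q$. As a competitor take the bounded, compactly supported density whose profile $q_0$ is uniform on $|t|\le n^{-1/2}$. Then $\int q_0\log q_0\le\frac12\log n$, $\frac\beta2\iint|t-s|q_0(t)q_0(s)\le2$, $\int tq_0=0$ and $n\int\gamma q_0\le e^2$. Comparing the two energies,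
\[
(e^{-2}n-1)\int\nu q\le\tfrac12\log n+4+e^2 .
\]
So $\int\nu q\le\mu_n$, where $\mu_n\to0$ does not depend on $\beta$. For $0<\eta\le1$ we have $|t|\le\eta+\nu(t)/\eta$ (consider $|t|\le\eta$, $\eta<|t|\le1$ and $|t|>1$), so $\int|t|q\le2\sqrt{\mu_n}$ once $\mu_n\le1$. Since $e^{-|t-s|}\ge1-|t|-|s|$, the left side of \eqref{eq:criterion} is at least $\beta(1-4\sqrt{\mu_n})$. For $n$ large, depending only on $\beta'$, this exceeds $1$ for all $\beta\in[\beta',2)$, and then $\beta_*(n,V_n)\le\beta'$. As $\beta'>1$ is arbitrary, $\inf_{n,V}\beta_*(n,V)=1$.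
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ataei}
Alireza Ataei, \emph{Existence and uniqueness of solutions to Liouville equation}, arXiv:2501.18234 (2025).

\bibitem{Duren}
Duren, \emph{Univalent Functions}.

\end{thebibliography}
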